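
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Right multiplications and left-symmetric structures on $\mathfrak{sl}(m|n)$}


\begin{abstract}
We prove that for $m\neq n$ the Lie superalgebra $\mathfrak{sl}(m|n)$ admits a left-symmetric superalgebra only if $|m-n|=1$. This confirms a conjecture of Dimitrov and Zhang and, combined with a known existence result, shows that $\mathfrak{sl}(m|n)$, $m\ne n$, admits such a structure exactly when $|m-n|=1$. The main tool is a spectral identity: in a left-symmetric superalgebra on a Lie superalgebra whose even part lies in the derived algebra, right multiplication by an even element has the same nonzero eigenvalues, with multiplicities, on the even part as on the odd part. It follows that no semisimple subalgebra of the even part can have larger dimension than the odd part. We also determine all simple Lie superalgebras with nonzero reductive even part that admit a left-symmetric superalgebra.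
\end{abstract}

\section{The question and the results}

All vector spaces are finite-dimensional over $\mathbb{C}$. A \emph{left-symmetric superalgebra} (LSSA) is a $\mathbb{Z}_2$-graded space $A=A_{\bar0}\oplus A_{\bar1}$ with a bilinear product satisfying $A_\alpha A_\beta\subseteq A_{\alpha+\beta}$ and
\begin{equation}\label{eq:ls}
(x,y,z)=(-1)^{|x||y|}(y,x,z),\qquad (x,y,z)=(xy)z-x(yz),
\end{equation}
for all homogeneous $x,y,z$. The supercommutator $[x,y]=xy-(-1)^{|x||y|}yx$ then makes $A$ a Lie superalgebra. If this Lie superalgebra is isomorphic to $\mathfrak g$, we speak of an \emph{LSSA on $\mathfrak g$}, and we use the isomorphism to identify $A$ with $\mathfrak g$.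

When $A_{\bar1}=0$, write $xy=\nabla_xy$. Then \eqref{eq:ls} says $\nabla_{[x,y]}=\nabla_x\nabla_y-\nabla_y\nabla_x$, and the definition of the bracket says $\nabla_xy-\nabla_yx=[x,y]$. So an LSSA on a Lie algebra is an algebraic form of a flat, torsion-free connection, and a general LSSA is its super analog.

Every associative superalgebra is an LSSA, because its associator vanishes. In particular, matrix multiplication is an LSSA on $\mathfrak{gl}(m|n)$. It is natural to ask what remains after passing to the subalgebra $\mathfrak{sl}(m|n)$ of matrices of supertrace zero, which is not closed under matrix multiplication. In the ungraded case nothing remains: a nonzero semisimple Lie algebra, such as $\mathfrak{sl}_n$ with $n\ge2$, admits no LSSA (Proposition~\ref{prop:ss} below). But the even part of $\mathfrak{sl}(m|n)$ with $m\neq n$ is $\mathfrak{sl}_m\oplus\mathfrak{sl}_n\oplus\mathbb{C}$, and its center changes the situation. The even part of $\mathfrak{sl}(n|1)$, for example, is isomorphic to $\mathfrak{gl}_n$ and does admit an LSSA. An obstruction that covers $\mathfrak{sl}(n|1)$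 must therefore involve the odd part.

Note that $\mathfrak{sl}(m|n)\cong\mathfrak{sl}(n|m)$, by exchanging the two diagonal blocks. The following facts are known:
\begin{itemize}
\item[(a)] $\mathfrak{sl}(n|1)$ admits no LSSA for $n\ge3$;
\item[(b)] $\mathfrak{sl}(2|1)$ admits LSSAs;
\item[(c)] $\mathfrak{sl}(m+1|m)$ admits an LSSA for every $m\ge1$.
\end{itemize}
Dimitrov and Zhang \cite{DZ} conjecture that, among the $\mathfrak{sl}(m|n)$ with $m\neq n$, those in (c) are, up to isomorphism, the only ones that admit an LSSA. A dimension count singles out the same cases: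
\[
\dim\mathfrak{sl}(m|n)_{\bar0}-\dim\mathfrak{sl}(m|n)_{\bar1}=(m^2+n^2-1)-2mn=(m-n)^2-1,
\]
so $|m-n|=1$ is exactly the case in which the even and odd parts have the same dimension. We prove the conjecture.

\begin{theorem}\label{thm:sl}
Let $m,n\ge1$ and $m\neq n$. If $\mathfrak{sl}(m|n)$ admits an LSSA, then $|m-n|=1$.
\end{theorem}

Together with (c), $\mathfrak{sl}(m|n)$ with $m\ne n$ admits an LSSA if and only if $|m-n|=1$.

The proof compares even and odd parts through the right multiplications
\[
R_v:A\to A,\qquad R_vy=yv .
\]
For $v\in A_{\bar0}$ the map $R_v$ is even, that is, it preserves $A_{\bar0}$ and $A_{\bar1}$.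

\begin{theorem}\label{thm:spec}
Let $A$ be an LSSA on a Lie superalgebra $\mathfrak g$ with $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$. Then for every $v\in A_{\bar0}$, as polynomials in $t$,
\begin{equation}\label{eq:det}
\det\bigl(1+tR_v|_{A_{\bar0}}\bigr)=\det\bigl(1+tR_v|_{A_{\bar1}}\bigr).
\end{equation}
\end{theorem}

In other words, $R_v$ has the same nonzero eigenvalues, counted with algebraic multiplicity, on $A_{\bar0}$ and on $A_{\bar1}$. On the other hand, Whitehead's lemma produces an element $w\in A_{\bar0}$ for which $R_w$ is the identity on a given semisimple subalgebra of $\mathfrak g_{\bar 0}$. The eigenvalue $1$ must then have equally large multiplicity on $A_{\bar1}$, and we obtain a bound on dimensions. The zero algebra counts as semisimple, and $\mathfrak{sl}_1=0$.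

\begin{theorem}\label{thm:dim}
Let $\mathfrak g$ be a Lie superalgebra with $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$ that admits an LSSA. Then every semisimple Lie subalgebra $\mathfrak s\subseteq\mathfrak g_{\bar0}$ satisfies $\dim\mathfrak s\le\dim\mathfrak g_{\bar1}$.
\end{theorem}

For $\mathfrak g=\mathfrak{sl}(m|n)$ and $\mathfrak s=\mathfrak{sl}_m\oplus\mathfrak{sl}_n$ this reads $(m-n)^2\le2$. The same tools, with Kac's classification, settle all simple Lie superalgebras with nonzero reductive even part. These are the classical simple Lie superalgebras in Kac's sense, simple Lie algebras included.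

\begin{theorem}\label{thm:classical}
Let $\mathfrak g$ be a simple Lie superalgebra with $\mathfrak g_{\bar0}$ reductive and nonzero. Then $\mathfrak g$ admits an LSSA if and only if $\mathfrak g\cong\mathfrak{sl}(m+1|m)$ for some $m\ge1$.
\end{theorem}

Section~\ref{sec:prelim} collects the facts on traces that we need. Section~\ref{sec:w} constructs $w$ and examines $\mathfrak{sl}(3|1)$, the smallest excluded case, to see what has to be proved about $R_w$. Sections~\ref{sec:spec}--\ref{sec:classical} contain the proofs of the theorems, and Section~\ref{sec:remarks} discusses the hypothesis $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$ and the surviving case $|m-n|=1$.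

\section{Two representations with vanishing supertrace}\label{sec:prelim}

Let $A$ be an LSSA on $\mathfrak g$. Write $L_xy=xy$ and $\operatorname{ad}_xy=[x,y]$. Moving terms in \eqref{eq:ls} gives, for homogeneous $x,y,z$,
\begin{equation}\label{eq:rep}
[x,y]z=x(yz)-(-1)^{|x||y|}y(xz),
\end{equation}
so $L_{[x,y]}=[L_x,L_y]$, where the bracket on the right is the supercommutator of endomorphisms. Thus $L$, like $\operatorname{ad}$, is a representation of $\mathfrak g$ on $A$.

For an even endomorphism $T$ of $A$ put $\operatorname{str}T=\operatorname{tr}(T|_{A_{\bar0}})-\operatorname{tr}(T|_{A_{\bar1}})$. The supertrace vanishes on supercommutators of two endomorphisms of the same parity.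

\begin{lemma}\label{lem:str}
Let $A$ be an LSSA on $\mathfrak g$ and suppose $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$. Then for every $x\in\mathfrak g_{\bar0}$,
\[
\operatorname{str}L_x=\operatorname{str}\operatorname{ad}_x=\operatorname{str}R_x=0 .
\]
\end{lemma}

\begin{proof}
The space $[\mathfrak g,\mathfrak g]$ is spanned by brackets of homogeneous elements. Taking even components, we see that $x$ is a sum of brackets $[a,b]$ with $|a|=|b|$. For each of these, $\operatorname{str}L_{[a,b]}=\operatorname{str}[L_a,L_b]=0$, and likewise for $\operatorname{ad}$. Finally, since $x$ is even, $[x,y]=xy-yx$ for every $y\in A$, that is,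
\begin{equation}\label{eq:R}
R_x=L_x-\operatorname{ad}_x\qquad(x\in A_{\bar0}),
\end{equation}
and $\operatorname{str}R_x=0$ follows.
\end{proof}

Lemma~\ref{lem:str} concerns right multiplications themselves. It does not apply directly to their powers, since a power of $R_x$ need not be a right multiplication. Those powers are the subject of Section~\ref{sec:spec}.

\section{A right identity on a semisimple subalgebra}\label{sec:w}

We recall Whitehead's first lemma. Let $\mathfrak s$ be a semisimple Lie algebra, $M$ an $\mathfrak s$-module, and $c:\mathfrak s\to M$ a linear map with $c([x,y])=x\cdot c(y)-y\cdot c(x)$ for all $x,y\in\mathfrak s$ (a $1$-cocycle). Then there is $w\in M$ with $c(x)=x\cdot w$ for all $x\in\mathfrak s$.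

\begin{lemma}\label{lem:w}
Let $A$ be an LSSA on $\mathfrak g$ and $\mathfrak s\subseteq\mathfrak g_{\bar0}$ a semisimple Lie subalgebra. Then there is $w\in A_{\bar0}$ with $R_wx=x$ for all $x\in\mathfrak s$.
\end{lemma}

\begin{proof}
By \eqref{eq:rep}, $A_{\bar0}$ is an $\mathfrak s$-module via $L$. For $x,y\in\mathfrak s$ we have $[x,y]=xy-yx=L_xy-L_yx$, which says that the inclusion $\mathfrak s\hookrightarrow A_{\bar0}$ is a $1$-cocycle. Whitehead's lemma gives $w\in A_{\bar0}$ with $x=L_xw=xw=R_wx$ for all $x\in\mathfrak s$.
\end{proof}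

If $\mathfrak s$ is all of $\mathfrak g_{\bar0}$, a single trace is enough.

\begin{proposition}\label{prop:ss}
If $\mathfrak g_{\bar0}$ is semisimple and nonzero, then $\mathfrak g$ admits no LSSA. In particular, no nonzero semisimple Lie algebra does.
\end{proposition}

\begin{proof}
Suppose $A$ is an LSSA on $\mathfrak g$. Lemma~\ref{lem:w} with $\mathfrak s=\mathfrak g_{\bar0}$ gives $w\in A_{\bar 0}$ with $R_w|_{A_{\bar0}}=\mathrm{id}$. Now $A_{\bar0}$ is itself an LSSA, with zero odd part, on the perfect Lie algebra $\mathfrak g_{\bar0}$, so Lemma~\ref{lem:str} applied to it gives $\dim\mathfrak g_{\bar0}=\operatorname{tr}(R_w|_{A_{\bar0}})=0$, a contradiction.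
\end{proof}

\subsection*{The smallest excluded case: $\mathfrak{sl}(3|1)$}

This case is covered by fact (a); we use it to show what the general proof needs. Let $A$ be an LSSA on $\mathfrak g=\mathfrak{sl}(3|1)$. Here $\dim A_{\bar0}=9$ and $\dim A_{\bar1}=6$, and $\mathfrak g$ is perfect (see Lemma~\ref{lem:perfect}). Take $\mathfrak s=\mathfrak{sl}_3$, of dimension $8$, and let $w$ be as in Lemma~\ref{lem:w}. Since $R_w$ fixes $\mathfrak s$ pointwise, it acts on the line $A_{\bar0}/\mathfrak s$ by some scalar $\lambda$. Let $\mu_1,\dots,\mu_6$ be the eigenvalues of $R_w$ on $A_{\bar1}$.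

By Lemma~\ref{lem:str}, $\operatorname{str}R_w=0$, that is,
\[
8+\lambda=\mu_1+\dots+\mu_6 .
\]
This alone is no contradiction; for instance, it holds for $\lambda=-2$ and all $\mu_i=1$. So we look at $R_w^2$. For $y\in A$, left symmetry $(y,w,w)=(w,y,w)$ reads
\[
(yw)w-y(ww)=(wy)w-w(yw),\qquad\text{i.e.}\qquad R_w^2=R_{ww}+(R_wL_w-L_wR_w).
\]
The last term is a commutator of even maps, and $R_{ww}$ is again a right multiplication by an even element, so both have supertrace zero. Hence $\operatorname{str}R_w^2=0$, or
\[
8+\lambda^2=\mu_1^2+\dots+\mu_6^2 .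
\]
This rules out $\lambda=-2$, $\mu_i=1$, but still does not suffice: by Newton's identities, for any $\lambda$ there are $\mu_1,\dots,\mu_6\in\mathbb{C}$ whose first six power sums have any prescribed values. So we need higher powers. If we knew that
\[
8+\lambda^k=\mu_1^k+\dots+\mu_6^k\qquad\text{for all }k\ge1,
\]
then the nonzero numbers among $1,\dots,1,\lambda$ (eight ones) would agree, with multiplicities, with the nonzero $\mu_i$. The number $1$ occurs at least eight times in the first list and at most six times in the second, which is a contradiction. It remains to show that the supertraces of \emph{all} powers vanish.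

\section{Traces of powers: proof of Theorem~\ref{thm:spec}}\label{sec:spec}

The computation of $R_w^2$ used left symmetry with a repeated argument. To continue to higher powers we need the same identity with two different arguments.

\begin{lemma}\label{lem:key}
Let $A$ be an LSSA and $x,v\in A_{\bar0}$. Then on $A$
\begin{equation}\label{eq:key}
R_{xv}=R_vR_x-[R_v,L_x],\qquad [R_v,L_x]=R_vL_x-L_xR_v .
\end{equation}
\end{lemma}

\begin{proof}
Since $x$ is even, \eqref{eq:ls} gives $(y,x,v)=(x,y,v)$ for every $y\in A$, that is, $(yx)v-y(xv)=(xy)v-x(yv)$. This says $R_vR_xy-R_{xv}y=R_vL_xy-L_xR_vy$.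
\end{proof}

Modulo a commutator, \eqref{eq:key} replaces the product $R_vR_x$ by the single right multiplication $R_{xv}$. The commutator is taken with $R_v$, which commutes with the powers of $R_v$, so the replacement remains valid under the trace after multiplying by any power of $R_v$. Applying it repeatedly turns $R_v^k$ into one right multiplication.

\begin{proposition}\label{prop:powers}
Let $A$ be an LSSA and $v\in A_{\bar0}$. Put $x_1=v$ and $x_{k+1}=x_kv$ for $k\ge1$. Then for $k\ge1$ and $i\in\{\bar0,\bar1\}$,
\[
\operatorname{tr}\bigl(R_v^k|_{A_i}\bigr)=\operatorname{tr}\bigl(R_{x_k}|_{A_i}\bigr).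
\]
\end{proposition}

\begin{proof}
All $x_k$ are even, so all maps below preserve $A_i$; we take traces there. Let $j\ge0$ and $k\ge1$. Lemma~\ref{lem:key} with $x=x_k$, multiplied on the left by $R_v^j$, gives
\[
R_v^jR_{x_{k+1}}=R_v^{j+1}R_{x_k}-R_v^j[R_v,L_{x_k}]
=R_v^{j+1}R_{x_k}-[R_v,R_v^jL_{x_k}],
\]
because $R_v^j$ commutes with $R_v$. The last term has trace zero, so
\[
\operatorname{tr}\bigl(R_v^jR_{x_{k+1}}\bigr)=\operatorname{tr}\bigl(R_v^{j+1}R_{x_k}\bigr).
\]
Applying this repeatedly,
\[
\operatorname{tr}R_{x_k}=\operatorname{tr}\bigl(R_vR_{x_{k-1}}\bigr)=\dots=\operatorname{tr}\bigl(R_v^{k-1}R_{x_1}\bigr)=\operatorname{tr}R_v^k. \qedhere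
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spec}]
Let $v\in A_{\bar0}$. Subtracting the two cases of Proposition~\ref{prop:powers} and using Lemma~\ref{lem:str}, the only place where $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$ enters, we get
\begin{equation}\label{eq:strk}
\operatorname{str}R_v^k=\operatorname{str}R_{x_k}=0\qquad\text{for all }k\ge1 .
\end{equation}
For any endomorphism $T$ of a finite-dimensional complex vector space,
\[
\det(1+tT)=\exp\Bigl(\sum_{k\ge1}\frac{(-1)^{k-1}}{k}\operatorname{tr}(T^k)\,t^k\Bigr)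
\]
as formal power series in $t$: after triangularizing $T$ this is the product over the eigenvalues $\mu$ of $T$ of the identities $1+t\mu=\exp\log(1+t\mu)$. By \eqref{eq:strk} the right-hand sides for $T=R_v|_{A_{\bar0}}$ and $T=R_v|_{A_{\bar1}}$ coincide. Hence so do the two determinants, first as power series and therefore as polynomials.
\end{proof}

\section{The dimension bound and $\mathfrak{sl}(m|n)$}\label{sec:sl}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Let $A$ be an LSSA on $\mathfrak g$, let $\mathfrak s\subseteq\mathfrak g_{\bar0}$ be semisimple, and let $w$ be as in Lemma~\ref{lem:w}. Since $R_w$ is the identity on $\mathfrak s\subseteq A_{\bar0}$, the polynomial $(1+t)^{\dim\mathfrak s}$ divides $\det(1+tR_w|_{A_{\bar0}})$. By Theorem~\ref{thm:spec} it divides $\det(1+tR_w|_{A_{\bar1}})$. The latter is nonzero, as its constant term is $1$, and its degree is at most $\dim A_{\bar1}$. Hence $\dim\mathfrak s\le\dim A_{\bar1}=\dim\mathfrak g_{\bar1}$.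
\end{proof}

To apply the bound to $\mathfrak{sl}(m|n)$ we verify the hypothesis on the derived algebra.

\begin{lemma}\label{lem:perfect}
Let $m,n\ge1$ and $\mathfrak g=\mathfrak{sl}(m|n)$. Then $\mathfrak g_{\bar0}\subseteq[\mathfrak g_{\bar1},\mathfrak g_{\bar1}]$. If $m\neq n$, then $[\mathfrak g,\mathfrak g]=\mathfrak g$.
\end{lemma}

\begin{proof}
Let $E_{ij}$ be the matrix units, and call $\{i\le m\}$ and $\{i>m\}$ the two blocks of indices. If $i,j$ lie in one block and $k$ in the other, then $E_{ik},E_{kj}$ are odd elements of $\mathfrak g$ and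
\[
[E_{ik},E_{kj}]=E_{ik}E_{kj}+E_{kj}E_{ik}=E_{ij}+\delta_{ij}E_{kk}.
\]
For $i\ne j$ this yields every off-diagonal $E_{ij}\in\mathfrak g_{\bar0}$. For $i=j$ it yields $E_{ii}+E_{kk}$ whenever $i,k$ lie in different blocks. It remains to obtain a diagonal matrix with entries $a_1,\dots,a_m,b_1,\dots,b_n$ and supertrace zero, that is, $\sum a_i=\sum b_j=:s$. It equals
\[
\sum_{i=1}^m a_i\,(E_{ii}+E_{m+1,m+1})+\sum_{j=1}^n b_j\,(E_{11}+E_{m+j,m+j})-s\,(E_{11}+E_{m+1,m+1}).
\]

Now let $m\neq n$. The matrix $D$ that is $n$ times the identity on the first block and $m$ times the identity on the second has supertrace $nm-mn=0$, so $D\in\mathfrak g_{\bar0}$. If $i,k$ lie in different blocks, then $[D,E_{ik}]=\pm(n-m)E_{ik}$, so $\mathfrak g_{\bar1}\subseteq[\mathfrak g,\mathfrak g]$ as well.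
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sl}]
By Lemma~\ref{lem:perfect} we may apply Theorem~\ref{thm:dim} to $\mathfrak g=\mathfrak{sl}(m|n)$ with $\mathfrak s=\mathfrak{sl}_m\oplus\mathfrak{sl}_n$. Since $\dim\mathfrak s=m^2+n^2-2$ and $\dim\mathfrak g_{\bar1}=2mn$, an LSSA can exist only if
\[
m^2+n^2-2\le2mn,\qquad\text{i.e.}\qquad(m-n)^2\le2 .
\]
As $m\ne n$ are integers, $|m-n|=1$.
\end{proof}

For $m=n$ the inequality always holds. Since every semisimple subalgebra of $\mathfrak{sl}(n|n)_{\bar0}$ lies in $\mathfrak{sl}_n\oplus\mathfrak{sl}_n$, Theorem~\ref{thm:dim} does not exclude an LSSA on $\mathfrak{sl}(n|n)$.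

\section{Simple Lie superalgebras with reductive even part}\label{sec:classical}

One-dimensional abelian Lie superalgebras are not counted as simple. A simple Lie superalgebra $\mathfrak g$ is therefore perfect, because $[\mathfrak g,\mathfrak g]$ is a nonzero ideal.

\begin{proof}[Proof of Theorem~\ref{thm:classical}]
The ``if'' part is fact (c). For the converse, let $\mathfrak g$ admit an LSSA. By Kac's classification \cite{Kac}, the simple Lie superalgebras with nonzero reductive even part are, up to isomorphism, the following.
\begin{itemize}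
\item Simple Lie algebras, with $\mathfrak g_{\bar0}=\mathfrak g$.
\item $\mathfrak{sl}(m|n)$ with $m\ne n$, $m,n\ge1$.
\item $\mathfrak{psl}(n|n)$ with $n\ge2$; here $\mathfrak g_{\bar0}=\mathfrak{sl}_n\oplus\mathfrak{sl}_n$.
\item $\mathfrak{osp}(m|2r)$ with $m,r\ge1$; here $\mathfrak g_{\bar0}=\mathfrak{so}_m\oplus\mathfrak{sp}_{2r}$, which is semisimple and nonzero unless $m=2$.
\item $D(2,1;\alpha)$, $F(4)$, $G(3)$; here $\mathfrak g_{\bar0}$ is $\mathfrak{sl}_2^{\oplus3}$, $\mathfrak{sl}_2\oplus\mathfrak{so}_7$, $\mathfrak{sl}_2\oplus G_2$, respectively.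
\item $P(n)$ and $Q(n)$ with $n\ge2$; here $\mathfrak g_{\bar0}=\mathfrak{sl}_{n+1}$ in both cases.
\end{itemize}
By Proposition~\ref{prop:ss}, $\mathfrak g_{\bar0}$ is not semisimple. This leaves $\mathfrak{sl}(m|n)$ with $m\ne n$ and $\mathfrak{osp}(2|2r)$.

If $\mathfrak g=\mathfrak{sl}(m|n)$, Theorem~\ref{thm:sl} gives $|m-n|=1$, and since $\mathfrak{sl}(m|n)\cong\mathfrak{sl}(n|m)$, $\mathfrak g$ has the stated form.

If $\mathfrak g=\mathfrak{osp}(2|2r)$, then $\mathfrak g$ is perfect, $\dim\mathfrak{sp}_{2r}=r(2r+1)$ and $\dim\mathfrak g_{\bar1}=2\cdot2r=4r$. Theorem~\ref{thm:dim} with $\mathfrak s=\mathfrak{sp}_{2r}$ gives $r(2r+1)\le4r$, hence $r=1$. Finally, $\mathfrak{osp}(2|2)\cong\mathfrak{sl}(2|1)$, which has the stated form with $m=1$.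
\end{proof}

The two obstructions complement each other. For $\mathfrak{psl}(n|n)$ the bound of Theorem~\ref{thm:dim} is satisfied, since $2n^2-2\le2n^2$, while Proposition~\ref{prop:ss} applies. For $\mathfrak{sl}(m|n)$ with $|m-n|\ge2$ it is the other way around: the bound is violated, while Proposition~\ref{prop:ss} does not apply because the even part has a nonzero center.

\section{The hypothesis and the surviving case}\label{sec:remarks}

\begin{remark}
The hypothesis $\mathfrak g_{\bar0}\subseteq[\mathfrak g,\mathfrak g]$ cannot be dropped from Theorems~\ref{thm:spec} and~\ref{thm:dim}. The associative superalgebra of $(3|1)\times(3|1)$ matrices is an LSSA on $\mathfrak{gl}(3|1)$. For $v=1$ the two sides of \eqref{eq:det} are $(1+t)^{10}$ and $(1+t)^6$; what fails is the conclusion of Lemma~\ref{lem:str}, as $\operatorname{str}L_1=10-6\ne0$. The dimension bound fails too, because $\dim\mathfrak{sl}_3=8>6=\dim\mathfrak g_{\bar1}$.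
\end{remark}

\begin{remark}
Let $A$ be an LSSA on $\mathfrak{sl}(m+1|m)$, $m\ge1$. Both homogeneous parts have dimension $d=2m(m+1)$, so by \eqref{eq:det} the maps $R_v|_{A_{\bar0}}$ and $R_v|_{A_{\bar1}}$ have the same characteristic polynomial for every even $v$. If $w$ is the element of Lemma~\ref{lem:w} for $\mathfrak s=\mathfrak{sl}_{m+1}\oplus\mathfrak{sl}_m$, which has dimension $(m+1)^2+m^2-2=d-1$, then $1$ is an eigenvalue of $R_w$ on $A_{\bar1}$ of algebraic multiplicity at least $d-1$. So in the surviving case the method still restricts the structure.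
\end{remark}

\begin{thebibliography}{9}
\bibitem{DZ} Ivan Dimitrov and Runxuan Zhang, \emph{Left-symmetric Superalgebras on Special Linear Lie Superalgebras}, arXiv:2208.06502 (2022).
\bibitem{Kac} V. Kac, \emph{Lie superalgebras}, Adv. Math. 26 (1977).
\end{thebibliography}

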